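# Quasi-finite complexes: separable metric spaces do not decide

Throughout, spaces are Hausdorff, complexes are CW complexes, $I=[0,1]$ and $\omega=\{0,1,2,\dots\}$. All arguments take place in ZFC.

## 1. A complex $W$ and a circle that winds only on countable pieces

We start with a two-dimensional complex $W$ containing a circle $\partial$. It has two properties that pull in opposite directions: every map $W\to S^1$ has degree $0$ on $\partial$, but every countable subcomplex containing $\partial$ admits a map to $S^1$ of degree $1$ on $\partial$. Section 2 says what $W$ is for.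

A presentation complex has one vertex $*$, a family of oriented loops, and 2-cells attached along words in the loops. A map from it to $S^1$ has a degree on each loop. Conversely, an integer on each loop is realized by a map on the 1-skeleton. This map extends over a 2-cell exactly when its degree along the attaching word is $0$, since a map of the circle to $S^1$ extends over the disk exactly when its degree is $0$. So maps to $S^1$ with given degrees exist if and only if the integers satisfy one linear equation per 2-cell.

**Warm-up: one sequence.** Let $c\in\{0,1\}^\omega$. Take loops $\gamma,y_0,y_1,\dots$ and 2-cells along $y_n^{-1}y_{n+1}y_{n+1}\gamma^{c(n)}$. If $d,b_n$ are the degrees on $\gamma,y_n$, the equations are $b_n=2b_{n+1}+c(n)d$. Iterating,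
$$b_0=d\sum_{n<N}2^nc(n)+2^Nb_N\qquad\text{for all }N.$$
In the ring $\mathbb Z_2$ of 2-adic integers this gives $b_0=d\zeta$ with $\zeta=\sum_n2^nc(n)$. If $c=(1,1,1,\dots)$, then $\zeta=-1$, and $d=1$, $b_n=-1$ is a solution. If $c=(1,0,1,0,\dots)$, then $\zeta=\sum4^k=-\frac13$, so $3\mid d$; and $d=3$, $b_n=-1,-2,-1,-2,\dots$ is a solution. If $\zeta$ is not rational, then $d\zeta\in\mathbb Z$ forces $d=0$. So a countable complex can force degree $0$ on a circle. We want degree $0$ to be forced by the whole complex but by no countable part of it. For this we add helper loops $x_s$, indexed by finite $0$-$1$ sequences $s$ and shared by all infinite sequences that extend $s$. Their degrees can absorb countably many obstructions, but any fixed choice of their degrees is defeated by some branch.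

Let $2^{<\omega}$ be the set of finite $0$-$1$ sequences and $2^\omega$ the set of infinite ones; $\alpha|n$ is the restriction of $\alpha\in2^\omega$ to its first $n$ terms.

**Choice of $c_\alpha$.** The set of pairs $(a,d)$ with $a:2^{<\omega}\to\mathbb Z$ and $d\in\mathbb Z\setminus\{0\}$ has size $2^{\aleph_0}$. Let $\alpha\mapsto(a^\alpha,d^\alpha)$ be a surjection of $2^\omega$ onto it. For fixed $\alpha$ the map $z\mapsto\sum_n2^na^\alpha(\alpha|n)+d^\alpha z$ is injective on $\mathbb Z_2$, because $\mathbb Z_2$ is a domain and $d^\alpha\ne0$. Since $\mathbb Z_2=\{\sum2^nc(n):c\in\{0,1\}^\omega\}$ is uncountable and $\mathbb Z$ is countable, we can choose $c_\alpha\in\{0,1\}^\omega$ with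
$$\sum_n2^na^\alpha(\alpha|n)+d^\alpha\sum_n2^nc_\alpha(n)\notin\mathbb Z.\tag{1}$$

**Definition ($W$).** $W$ is the presentation complex with loops $\gamma$, $x_s$ ($s\in2^{<\omega}$), $y_{\alpha,n}$ ($\alpha\in2^\omega$, $n\in\omega$), and for each $(\alpha,n)$ a 2-cell attached along
$$y_{\alpha,n}^{-1}\;y_{\alpha,n+1}\;y_{\alpha,n+1}\;x_{\alpha|n}\;\gamma^{c_\alpha(n)}.$$
The circle $\gamma$ is denoted $\partial$.

Integers $d,a_s,b_{\alpha,n}$ are the degrees on $\gamma,x_s,y_{\alpha,n}$ of a map $W\to S^1$ if and only if
$$b_{\alpha,n}=2b_{\alpha,n+1}+a_{\alpha|n}+c_\alpha(n)\,d\qquad\text{for all }\alpha,n.\tag{2}$$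

**Lemma 1.1.** Every map $W\to S^1$ (CW topology on $W$) has degree $0$ on $\partial$.

**Proof.** Iterating (2) gives, in $\mathbb Z_2$, $b_{\alpha,0}=\sum_n2^na_{\alpha|n}+d\sum_n2^nc_\alpha(n)$ for every $\alpha$. If $d\neq0$, there is an $\alpha$ with $(a^\alpha,d^\alpha)=(a,d)$. For this $\alpha$ the right side is not in $\mathbb Z$ by (1), while the left side is. So $d=0$. $\square$

Before treating countable pieces, try two branches by hand: $\alpha_0=(0,0,0,0,\dots)$ and $\alpha_1=(0,1,0,0,\dots)$, with $d=1$. They share the restrictions of length $0$ and $1$ and no others. Put $a_{\alpha_0|n}=-c_{\alpha_0}(n)$ for all $n$ and $b_{\alpha_0,n}=0$; this solves (2) for $\alpha_0$. For $n\ge2$ put $a_{\alpha_1|n}=-c_{\alpha_1}(n)$ and $b_{\alpha_1,n}=0$. The two remaining equations for $\alpha_1$ determine $b_{\alpha_1,1}=c_{\alpha_1}(1)-c_{\alpha_0}(1)$ and then $b_{\alpha_1,0}=2b_{\alpha_1,1}+c_{\alpha_1}(0)-c_{\alpha_0}(0)$. The point is that (2) can always be solved downward in $n$, so only the tails of the branches matter, and tails of distinct branches can be made disjoint.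

**Triangulation.** Subdivide each loop into 3 edges, so that the 1-skeleton becomes a simple graph. The boundary polygon of a 2-cell then has successive vertices $u_0,\dots,u_{m-1}$ ($m=12$ or $15$), mapped to the graph so that consecutive ones have distinct images. Take new vertices $w_0,\dots,w_{m-1},c$ and the triangles
$$\{u_i,u_{i+1},w_i\},\qquad\{u_{i+1},w_i,w_{i+1}\},\qquad\{w_i,w_{i+1},c\}\qquad(i\bmod m).$$
These triangulate the disk. Now pass to the images of the $u_i$ in the graph. The $w_i$ and $c$ are distinct and new. The edges at $w_i$ lead to $u_i,u_{i+1},w_{i-1},w_{i+1},c$, with $u_i\ne u_{i+1}$; a triangle of the first kind is determined by its vertex $w_i$, and the other triangles are determined by their new vertices. So distinct simplices outside the graph keep distinct vertex sets, and $W$ has become a 2-dimensional simplicial complex in which $\partial$ is a 3-cycle. From now on $W$ carries this triangulation.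

**Lemma 1.2.** $\partial$ is a full subcomplex of $W$: a simplex of $W$ with all vertices in $\partial$ lies in $\partial$.

**Proof.** Every 2-simplex contains a new vertex, so it is not spanned by vertices of $\partial$. An edge without new vertices is an edge of the graph. Each edge of a subdivided loop other than $\gamma$ has a vertex in the interior of that loop, hence a vertex not in $\partial$. $\square$

**Lemma 1.3.** If $C\supset\partial$ is a countable subcomplex of $W$, there is a map $C\to S^1$ of degree $1$ on $\partial$.

**Proof.** $C$ lies in the subcomplex consisting of $\gamma$, all $x_s$, and the $y_{\alpha,n}$ and 2-cells with $\alpha$ in some countably infinite set $\{\alpha_0,\alpha_1,\dots\}$ of distinct elements. It suffices to solve (2) with $d=1$ for these $\alpha$.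

Pick $n_i$ with $\alpha_i|n_i\ne\alpha_k|n_i$ for all $k<i$. Then the sets $\{\alpha_i|n:n\ge n_i\}$ are pairwise disjoint: if $\alpha_i|n=\alpha_k|n'$ with $k<i$, $n\ge n_i$, then $n=n'$ by length, and restricting to $n_i$ gives $\alpha_i|n_i=\alpha_k|n_i$, a contradiction. So we may put $a_{\alpha_i|n}=-c_{\alpha_i}(n)$ for all $i$ and $n\ge n_i$, and $a_s=0$ for all other $s$. Put $b_{\alpha_i,n}=0$ for $n\ge n_i$; then (2) holds for these $n$. For $n<n_i$ define $b_{\alpha_i,n}$ by (2), downward from $n=n_i-1$. $\square$

## 2. Extending maps, and what $W$ will decide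

**Definition (extension relations).** Let $X$ be a space and $K$ a CW complex. Write $X\tau K$ if every map $f:A\to K$ with $A$ closed in $X$ extends over $X$. Write $X\tau_hK$ if every such map extends up to homotopy: there is $F:X\to K$ with $F|_A\simeq f$. For a map $i:M\to L$ of CW complexes, write $X\tau i$ if for every map $f:A\to M$ with $A$ closed in $X$ there is a map $g:X\to L$ with $g|_A=i\circ f$.

For separable metric spaces, $X\tau K$ and $X\tau_hK$ are equivalent. The classical example is dimension: for normal $X$, $X\tau S^n$ holds if and only if $\dim X\le n$ (covering dimension). For $X\tau i$, let $i$ be the inclusion of a circle as the boundary of a disk. Then $X\tau i$ for every normal $X$, by Tietze's theorem, although $X\tau S^1$ may fail.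

**Definition (quasi-finite).** Let $\mathcal C$ be a class of spaces. A CW complex $K$ is quasi-finite with respect to $\mathcal C$ if there is a function $e$ assigning to each finite subcomplex $M$ of $K$ a finite subcomplex $e(M)\supset M$ of $K$ such that $X\tau i_M$ holds for every $X\in\mathcal C$ with $X\tau_hK$, where $i_M:M\to e(M)$ is the inclusion. $K$ is quasi-finite if it is quasi-finite with respect to all paracompact spaces.

So $K$ is quasi-finite if a map into a finite piece $M$ can be extended inside a finite piece $e(M)$ chosen in advance, independently of $X$. For example, $K=\mathbb R$ with vertices at the integers is quasi-finite: let $e(M)$ be an interval $[-n,n]\supset M$ and use Tietze's theorem. A known reformulation: $K$ is quasi-finite if and only if, for every paracompact $X$, $X\tau_hK$ implies $\beta(X)\tau K$, where $\beta(X)$ is the Čech–Stone compactification. We shall not need it.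

The following question is posed in M. Cencelj, J. Dydak, J. Smrekar, A. Vavpetic, and Z. Virk, "Compact maps and quasi-finite complexes", arXiv:math/0608748 (2006): if $K$ is quasi-finite with respect to separable metric spaces, is $K$ quasi-finite? The answer is no.

**Theorem A.** There is a connected 2-dimensional CW complex $K$ (with $2^{\aleph_0}$ cells) such that

1. $K$ is quasi-finite with respect to the class of Lindelöf paracompact spaces, hence with respect to separable metric spaces;
2. there are a metrizable space $X$ with $X\tau_hK$ and a circle $M\subset K$ (a finite subcomplex) such that $X\tau(M\hookrightarrow L)$ fails for every finite subcomplex $L\supset M$. Hence $K$ is not quasi-finite, not even with respect to metrizable spaces.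

**Theorem B.** (i) If $K$ is countable and quasi-finite with respect to separable metric spaces, then $K$ is quasi-finite. (ii) Every CW complex of dimension $\le1$ is quasi-finite.

By Theorem B, a complex as in Theorem A must have uncountably many cells and dimension at least 2.

Here is the role of $W$. A Lindelöf space sees only a countable part of $K$, and there, by Lemma 1.3, the circle $M$ can be detected by a map to $S^1$; this will force $\dim\le1$ on Lindelöf spaces with $X\tau_hK$, where extension problems are easy. A nonseparable $X$ can see all of $W$, where by Lemma 1.1 no map to $S^1$ detects the circle. Both $K$ and $X$ will be built from copies of $W$.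

## 3. Two topologies on a simplicial complex, open models, dimension one

This section collects the tools. For a simplicial complex $L$ with vertex set $V=V(L)$, $|L|\subset\ell_1(V)$ is the set of barycentric coordinate vectors with the $\ell_1$-metric, and $|L|_w$ is the same set with the weak (CW) topology. They agree for finite $L$. Subcomplexes are closed in $|L|$, and the sets $\{x:x_v>0\ \forall v\in S\}$ are open. Simplices are identified with their closed realizations (and, when convenient, with their vertex sets); the interior of a simplex is the set of its points with all barycentric coordinates positive; the carrier of $x$ is the simplex having $x$ in its interior. $L^{(k)}$ is the $k$-skeleton, $\mathrm{Sd}$ is barycentric subdivision, $b_S$ is the barycenter of $S$.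

The metric topology is more demanding about continuity. If infinitely many edges $[v,w_n]$ ($n\ge1$) meet at $v$, the function equal to $n\,x_{w_n}$ on $[v,w_n]$ is continuous on each edge, but takes the value $1$ at distance $2/n$ from $v$, so it is not continuous at $v$ on $|L|$. We use $|L|$ because we need metrizable spaces.

**Lemma 3.1 (Dowker).** The identity $\iota:|L|_w\to|L|$ is a homotopy equivalence.

**Proof.** $|L|$ is metrizable, so there is a locally finite partition of unity $(\lambda_v)_{v\in V}$ on $|L|$ with $\lambda_v=0$ off $\{x_v>0\}$. Put $\mu(x)=\sum_v\lambda_v(x)v$. Its support lies in the support of $x$, so $\mu(x)$ lies in the carrier of $x$. Near a given point only finitely many $\lambda_v$ are nonzero, so there $\mu$ takes values in the finite subcomplex spanned by these $v$; hence $\mu:|L|\to|L|_w$ is continuous. The straight-line homotopy from $x$ to $\mu(x)$ stays in the carrier of $x$. It is continuous in the $\ell_1$-metric, so $\iota\mu\simeq\mathrm{id}$; and it is continuous on each $\sigma\times I$, hence on $|L|_w\times I$, so $\mu\iota\simeq\mathrm{id}$. $\square$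

**Lemma 3.2 (homotopy extension).** Let $A\subset X$ be closed, $F:X\to T$ and $f:A\to T$ maps with $F|_A\simeq f$. Then $f$ extends over $X$ if (a) $(X,A)$ is a CW pair; or (b) $X$ is paracompact and $T$ is open in a Banach space $E$, or $T=S^1$, or more generally $T$ is a compact subset of some $\mathbb R^n$ that is a retract of an open set containing it.

**Proof.** (a) is the standard homotopy extension property. (b) First let $T$ be open in $E$. The map $F$ on $X\times0$ and the homotopy on $A\times I$ together define a map on a closed subset of the paracompact space $X\times I$. Banach spaces are absolute extensors for paracompact spaces (Arens, Dowker; for metrizable domains this is Dugundji's theorem), so it extends to $\Phi:X\times I\to E$. The open set $\Phi^{-1}(T)$ contains $A\times I$, so by compactness of $I$ it contains $A'\times I$ for some open $A'\supset A$. Let $u:X\to I$ be $1$ on $A$ and $0$ off $A'$. Then $x\mapsto\Phi(x,u(x))$ has values in $T$: for $x\in A'$ by choice of $A'$, and for $x\notin A'$ because $\Phi(x,0)=F(x)$. On $A$ it is $\Phi(a,1)=f(a)$. In the remaining cases apply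 this to an open set that retracts to $T$ (for $S^1$, to $\mathbb R^2\setminus0$) and compose with the retraction. $\square$

**Lemma 3.3.** $|\mathrm{Sd}\,L|=|L|$ as topological spaces (metric topologies).

**Proof.** The natural bijection $|\mathrm{Sd}\,L|\to|L|$ is the restriction of the linear operator $\ell_1(V(\mathrm{Sd}\,L))\to\ell_1(V)$ sending the basis vector of $S$ to $b_S$. It has norm $\le1$, so the bijection is continuous. For the inverse we claim that the $\mathrm{Sd}$-coordinate of $x\in|L|$ at $b_S$ is
$$|S|\bigl(\min_Sx-\sup_{V\setminus S}x\bigr)^+,\qquad\text{where }\sup_\emptyset x=0.$$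
Write $x=\sum_{i=1}^kt_ib_{S_i}$ with $S_1\subsetneq\dots\subsetneq S_k$, all $t_i>0$, and $S_0=\emptyset$. For $v\in S_i\setminus S_{i-1}$ we have $x_v=\sum_{l\ge i}t_l/|S_l|$, and $x_v=0$ off $S_k$. So $\min_{S_i}x=\sum_{l\ge i}t_l/|S_l|$ and $\sup_{V\setminus S_i}x=\sum_{l>i}t_l/|S_l|$, and the formula gives $t_i$ for $S=S_i$. Now let $S$ be a simplex not in the chain. If $S\not\subset S_k$, then $\min_Sx=0$ and the formula gives $0$. If $S\subset S_k$, take the least $i$ with $S\subset S_i$. Then $S$ contains some $v\in S_i\setminus S_{i-1}$, where $x_v=\min_{S_i}x$, and as $S\ne S_i$ there is $w\in S_i\setminus S$. So $\sup_{V\setminus S}x\ge x_w\ge x_v\ge\min_Sx$, and the formula gives $0$. The claim is proved.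

Each coordinate is thus continuous in $x\in|L|$. It remains to see that coordinatewise convergence $y^n\to y$ of nonnegative vectors of mass $1$ to a vector of mass $1$ is $\ell_1$-convergence. Given $\varepsilon>0$ choose a finite set $\Phi$ of coordinates with $\sum_\Phi y>1-\varepsilon$. For large $n$, $\sum_\Phi|y^n-y|<\varepsilon$, so $y^n$ has mass less than $2\varepsilon$ off $\Phi$, and $\|y^n-y\|<4\varepsilon$. $\square$

**Lemma 3.4 (open model).** Every CW complex $K\ne\emptyset$ is homotopy equivalent to an open subset $G$ of a Banach space $\ell_1(V)$, with $V$ countable if $K$ is countable.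

**Proof.** By J.H.C. Whitehead, $K\simeq|P|_w$ for a simplicial complex $P$ (countable if $K$ is), so $K\simeq|P|$ by Lemma 3.1. Let $V=V(P)$, $E=\ell_1(V)$, and for $x\in E$
$$s(x)=\sup_vx_v,\qquad T(x)=\{v:x_v\ge\tfrac12s(x)\},\qquad G=\{x\in E:s(x)>0,\ T(x)\in P\}.$$
Let $s(x)>0$. Since $x$ is summable, only finitely many coordinates exceed $\frac14s(x)$. So $T(x)$ is finite, $s(x)$ is attained, and the coordinates off $T(x)$ are bounded by some number $<\frac12s(x)$. Because of this gap, $T(x')\subset T(x)$ and $s(x')>0$ for all $x'$ near $x$. As $T(x')\ne\emptyset$ and faces of simplices are simplices, $G$ is open. If $x\in|P|$, then $T(x)$ is a nonempty subset of the carrier, so $|P|\subset G$.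

Define $\varrho:G\to|P|$ by $\varrho(x)=(x-\frac12s(x))^+/\|(x-\frac12s(x))^+\|$, positive parts taken coordinatewise. The norm is positive since $s(x)$ is attained, and the support lies in $T(x)\in P$. Near $x$ only the finitely many coordinates in $T(x)$ matter, so $\varrho$ is continuous. For $x\in|P|$, $\varrho(x)$ lies in the carrier of $x$, so $\varrho|_{|P|}\simeq\mathrm{id}$ by straight lines in $|P|$.

For $x\in G$ and $z=(1-\theta)x+\theta\varrho(x)$ we show $z\in G$; then straight lines give $\varrho\simeq\mathrm{id}_G$ in $G$. It is enough that $s(z)>0$ and $T(z)\subset T(x)$. For $\theta=1$ this is clear. For $\theta<1$, a coordinate where $s(x)$ is attained shows $s(z)\ge(1-\theta)s(x)>0$; and if $v\notin T(x)$, then $\varrho(x)_v=0$, so $z_v=(1-\theta)x_v<\frac12(1-\theta)s(x)\le\frac12s(z)$. Thus $G\simeq|P|\simeq K$. $\square$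

If $u:K\to G$ and $v:G\to K$ are inverse homotopy equivalences, then $X\tau_hK$ and $X\tau_hG$ are equivalent: given $f:A\to K$ and $F:X\to G$ with $F|_A\simeq uf$, we get $vF|_A\simeq vuf\simeq f$, and symmetrically.

**Lemma 3.5.** Let $X$ be normal, $\dim X\le n\in\{0,1\}$, and let $L$ be a nonempty finite complex, connected if $n=1$. Then $X\tau L$.

**Proof.** We may assume $X\neq\emptyset$. Let $f:A\to L$. The cone $\mathrm{Cone}(L)$ is a compact AR, so $f$ extends to $\varphi:X\to\mathrm{Cone}(L)$, and then to $\beta X$. Since $\dim\beta X=\dim X\le n$, Mardešić's factorization theorem factors $\beta X\to\mathrm{Cone}(L)$ as $\beta X\to Z\xrightarrow{\psi}\mathrm{Cone}(L)$ with $Z$ compact metrizable and $\dim Z\le n$. It suffices to extend $\psi|:\psi^{-1}(L)\to L$ over $Z$ and compose with $X\to Z$. If $\psi^{-1}(L)=\emptyset$, use a constant map. Otherwise, for $n=1$ this is the Kuratowski–Dugundji theorem, as $L$ is a path connected compact ANR; for $n=0$, a nonempty closed subset of $Z$ is a retract of $Z$. $\square$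

## 4. Finite complexes, graphs, and the factorization that needs countability

**Finite $K$.** Let $e(M)=K$ for all $M$. A finite complex is a compact ANR, so it embeds in some $\mathbb R^n$ as a retract of an open set. If $X$ is paracompact with $X\tau_hK$ and $f:A\to M$, then some $F:X\to K$ has $F|_A\simeq i_Mf$ in $K$, and Lemma 3.2(b) extends $i_Mf$ over $X$. So finite complexes are quasi-finite.

**Proof of Theorem B(ii).** Let $\dim K\le1$ and let $X$ be paracompact with $X\tau_hK$. If $K=\emptyset$, then $X=\emptyset$ and there is nothing to do.

Suppose $K$ is disconnected. Embed $S^0$ in $K$ with points in different components, and let $k:K\to S^0$ be locally constant and inverse to this embedding on $S^0$. Given $f:A\to S^0$, there is $F:X\to K$ with $F|_A\simeq f$; then $kF|_A\simeq f$ as maps to $S^0$, and homotopic maps into $S^0$ coincide. So $X\tau S^0$ and $\dim X\le0$. Put $e(N)=N$ for $N\ne\emptyset$ and $e(\emptyset)=$ a vertex, and use Lemma 3.5.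

Suppose $K$ is connected and contains a cycle. Collapsing the complement of an open edge of the cycle gives $k:K\to S^1$ of degree $\pm1$ on the cycle. Identify the cycle with $S^1$ so that the degree is $1$. For $f:A\to S^1$ take $F:X\to K$ with $F|_A\simeq f$; then $kF|_A\simeq kf\simeq f$, and Lemma 3.2(b) extends $f$. So $\dim X\le1$. Let $e(N)$ be a finite connected nonempty subcomplex containing $N$ and use Lemma 3.5.

Suppose $K$ is a tree. Let $e(N)\supset N$ be a finite nonempty subtree. It is a compact AR, hence an absolute extensor for normal spaces. $\square$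

**The first approach to a general proof.** Suppose $K$ is quasi-finite with respect to separable metric spaces, by means of $e$, and let $X$ be paracompact, $X\tau_hK$, $f:A\to M$. Extend $f$ to $\varphi:X\to\mathrm{Cone}(M)$. It would be enough to factor $\varphi$ as $X\xrightarrow{p}Z\xrightarrow{\psi}\mathrm{Cone}(M)$ with $Z$ separable metric and $Z\tau_hK$: then $Z\tau i_M$ gives $g:Z\to e(M)$ equal to $\psi$ on $\psi^{-1}(M)$, and $gp$ extends $f$. To make $Z$ satisfy $Z\tau_hK$ one starts with some separable quotient, pulls an extension problem on it back to $X$, solves it there by a map $H:X\to G$ into the open model, adds $H$ as a new coordinate of $Z$, and repeats. For countable $K$ this can be carried out, and it proves Theorem B(i); Section 11 does it. For uncountable $K$ it stops exactly at adding $H$: the open model lies in a nonseparable Banach space, $H(X)$ may be nonseparable, and then the enlarged $Z$ is no longer separable. Section 10 shows that for the $K$ and $X$ of Theorem A no such factorization exists at all.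

## 5. Attaching $W$ along every loop: the complex $K$

In $K$ every loop should bound a copy of $W$, while the circle $\gamma_0$ should remain detectable on countable subcomplexes.

**Construction.** Let $K_0=W$ (CW topology) and $\gamma_0:=\partial\subset K_0$. Given a connected 2-dimensional $K_i$, choose for every $g\in\pi_1(K_i,*)$ a cellular loop $\ell_g:(\partial,*)\to(K_i^{(1)},*)$ representing $g$ and sending vertices of $\partial$ to vertices (for instance, two edges of $\partial$ stay at $*$ and the third runs along an edge loop). Attach a copy $W_g$ of $W$ along each $\ell_g$: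
$$K_{i+1}=K_i\cup_{\{\ell_g\}}\bigsqcup_gW_g,\qquad K=\bigcup_iK_i,\qquad M:=\gamma_0\subset K_0.$$
Since vertices of $\partial$ go to vertices, each $K_{i+1}$ is a CW complex with $K_i$ as a subcomplex, and $K$ is a connected 2-dimensional CW complex. $W$ has $2^{\aleph_0}$ cells, and if $K_i$ does, then there are at most $2^{\aleph_0}$ edge loops, so $K_{i+1}$ has $2^{\aleph_0}$ cells. Hence $K$ has $2^{\aleph_0}$ cells.

**Lemma 5.1.** Every map $\partial\to K$ extends to a map $|W|_w\to K$.

**Proof.** The image is compact, so it lies in some $K_i$. As $K_i$ is path connected, the map is freely homotopic to some $\ell_g$. The characteristic map $|W|_w=W_g\to K_{i+1}$ extends $\ell_g$. Now apply Lemma 3.2(a) to $(|W|_w,\partial)$. $\square$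

**Lemma 5.2.** If $C\supset\gamma_0$ is a countable subcomplex of $K$, there is a map $r:C\to S^1$ of degree $1$ on $\gamma_0$.

**Proof.** **Step 1.** We enlarge $C$ so that it is itself built in stages. If $C$ contains an open cell of $W_g\setminus\partial$, add a finite subcomplex containing the compact set $\ell_g(\partial)$. This concerns countably many $g$; do it for all of them, repeat $\omega$ times, and take the union. Now $C$ is countable, and whenever it contains an open cell of $W_g\setminus\partial$, it contains $\ell_g(\partial)$.

**Step 2.** We define $r$ on $C_i=C\cap K_i$ by induction. Lemma 1.3 gives $r_0:C_0\to S^1$ of degree $1$ on $\gamma_0$. Suppose $r_i:C_i\to S^1$ is given. For the countably many $g\in\pi_1(K_i,*)$ such that $C$ contains a cell of $W_g\setminus\partial$, let $D_g\subset W_g$ be $\partial$ together with the cells of $W_g\setminus\partial$ that lie in $C$. It is a countable subcomplex, because $C$ contains the closures of its cells, and $C_{i+1}$ is $C_i$ with these $D_g$ attached along $\ell_g$. Let $m=\deg(r_i\ell_g)$. Lemma 1.3 gives a map $D_g\to S^1$ of degree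 $1$ on $\partial$; followed by $z\mapsto z^m$ it has degree $m$ on $\partial$, so it agrees with $r_i\ell_g$ there up to homotopy, and exactly after applying Lemma 3.2(a). These maps extend $r_i$ to $r_{i+1}:C_{i+1}\to S^1$. Let $r=\bigcup r_i$ and restrict to the original $C$. $\square$

**Proposition 5.3.** If $Z$ is Lindelöf paracompact and $Z\tau_hK$, then $\dim Z\le1$.

**Proof.** We show $Z\tau S^1$. Identify $S^1$ with $\gamma_0$ preserving orientation, and let $f:A\to\gamma_0\subset K$ with $A$ closed in $Z$. There are $F:Z\to K$ and a homotopy $H:A\times I\to K$ from $F|_A$ to $f$.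

A Lindelöf subset of a CW complex meets only countably many open cells. Indeed, choose one point of the subset in each open cell that it meets. Every set of chosen points meets each finite subcomplex in a finite set, so it is closed; thus the chosen points form a closed discrete subset, which is countable by the Lindelöf property. Since each cell lies in a finite subcomplex, the subset lies in a countable subcomplex.

$Z$ and $A\times I$ are Lindelöf, hence so are $F(Z)$ and $H(A\times I)$, and some countable subcomplex $C\supset\gamma_0$ contains both. Let $r:C\to S^1$ be as in Lemma 5.2. Then $rF|_A\simeq r|_{\gamma_0}f\simeq f$ as maps to $S^1$, the last because $r|_{\gamma_0}$ has degree $1$. By Lemma 3.2(b), $f$ extends over $Z$. So $Z\tau S^1$, that is, $\dim Z\le1$. $\square$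

**Proof of Theorem A(1).** For a finite subcomplex $N\subset K$ let $e(N)$ be a finite connected nonempty subcomplex containing $N$; it exists because $K$ is connected. If $Z$ is Lindelöf paracompact with $Z\tau_hK$, then $\dim Z\le1$, so $Z\tau e(N)$ by Lemma 3.5, and in particular $Z\tau i_N$. Separable metric spaces are Lindelöf and paracompact. $\square$

## 6. Replacing triangles by copies of $W$, infinitely often: the space $X$

We need a metrizable $X$ with $X\tau_hK$ and a circle in it on which all maps to $S^1$ have degree $0$. The first candidate is $|W|$ with the circle $\partial$: Lemma 1.1 gives the degree condition, since a map on $|W|$ is also continuous on $|W|_w$. But $|W|\tau_hK$ fails, and the reason is the 2-simplices of $W$.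

**Lemma 6.1.** If $\Delta$ is a 2-simplex, then $\Delta\tau_hK$ fails. Hence $|L|\tau_hK$ fails for every simplicial complex $L$ containing a 2-simplex.

**Proof.** Let $f:\partial\Delta\to\gamma_0$ be a homeomorphism. If some $F:\Delta\to K$ had $F|_{\partial\Delta}\simeq f$, then $F$ and the homotopy would have images in a finite subcomplex $C\supset\gamma_0$. With $r$ from Lemma 5.2, $rF|_{\partial\Delta}$ would have degree $\pm1$ and extend over $\Delta$, which is impossible. For the second statement, $\tau_hK$ passes to closed subsets. $\square$

So every triangle must go. We replace each triangle by a copy of $W$, which again consists of triangles, subdivide, and repeat. In the inverse limit no triangle is left.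

**Definition (resolution).** For a simplicial complex $L$ of dimension $\le2$ let $R(L)$ be obtained from $L^{(1)}$ by gluing, for each 2-simplex $\sigma$ of $L$, a copy $W_\sigma$ of $W$ along a simplicial isomorphism $\partial\cong\partial\sigma$. Let $q:|R(L)|\to|L|$ be linear on simplices, the identity on vertices of $L$, and send every vertex of $W_\sigma$ off $\partial\sigma$ to the barycenter $b_\sigma$.

Since $\partial$ is full in $W$, $R(L)$ is a simplicial complex of dimension $\le2$ with $W_\sigma\cap L^{(1)}=\partial\sigma$. If $L$ is one 2-simplex with its faces, then $R(L)=W$, and $q$ maps $W$ to the triangle, being the identity on $\partial$. In general $q$ is the restriction of a linear operator of norm $\le1$, so it is continuous; it is affine on each simplex and maps each simplex into a simplex.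

For $y\in|W_\sigma|$ write $y=y_\partial+y_o$ (coordinates on $\partial\sigma$ and off it) and $t=\|y_o\|$. Then
$$q(y)=y_\partial+t\,b_\sigma,\qquad\text{and the least coordinate of }q(y)\text{ on }\sigma^{(0)}\text{ is }t/3.\tag{3}$$
Indeed the support of $y_\partial$ is empty or spans a simplex of $\partial\sigma$ by fullness, so it is not all of $\sigma^{(0)}$. It follows that $q(y)\in\partial\sigma$ if and only if $t=0$, if and only if $y\in\partial\sigma$.

**Lemma 6.2.** For every subcomplex $Q\subset L$, $q^{-1}(|Q|)=|R(Q)|$. In particular $q^{-1}(\sigma)=|W_\sigma|$ for a 2-simplex $\sigma$, and $q^{-1}(|Q|)=|Q|$ if $Q\subset L^{(1)}$.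

**Proof.** If $y\in|L^{(1)}|$, then $q(y)=y$, and $y\in|Q|$ if and only if $y\in|Q^{(1)}|=|R(Q)|\cap|L^{(1)}|$. If $y\in|W_\sigma|\setminus\partial\sigma$, then by (3) $q(y)$ is interior to $\sigma$, so $q(y)\in|Q|$ if and only if $\sigma\in Q$, if and only if $y\in|R(Q)|$. $\square$

**Definition (the space $X$).** Let $L_0$ be a 2-simplex $\Delta$ with its faces, $L_{j+1}=\mathrm{Sd}^2R(L_j)$, and $q_j:|L_{j+1}|=|R(L_j)|\to|L_j|$ (Lemma 3.3). Put
$$X=\varprojlim(|L_j|,q_j),\qquad p_j:X\to|L_j|,$$
and let $q_{k,i}:|L_k|\to|L_i|$ ($k\ge i$) be the composite. $X$ is metrizable, as a subspace of a countable product of metric spaces. The sets $p_i^{-1}(O)$, $O$ open in $|L_i|$, form a base.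

**Sections over 1-skeleta.** The set $|L_j^{(1)}|\subset|R(L_j)|$ lies in $|L_{j+1}^{(1)}|$, and $q_j$ is the identity on it. So we get a continuous map
$$s_j:|L_j^{(1)}|\to X,\qquad s_j(t)=(\dots,q_{j-1}(t),t,t,t,\dots)\quad(t\text{ in all positions}\ge j).$$

**Lemma 6.3.** $p_j^{-1}(|L_j^{(1)}|)=s_j(|L_j^{(1)}|)$, that is, $x=s_j(p_j(x))$ whenever $p_j(x)\in|L_j^{(1)}|$. Moreover $p_ks_j(t)=t$ for $k\ge j$, and $s_{j+1}=s_j$ on $|L_j^{(1)}|$.

**Proof.** Let $x=(x_k)$ with $x_j\in|L_j^{(1)}|$. By Lemma 6.2, $q_j(x_{j+1})=x_j$ gives $x_{j+1}\in|L_j^{(1)}|$, where $q_j$ is the identity, so $x_{j+1}=x_j$. This point lies in the subcomplex $\mathrm{Sd}^2(L_j^{(1)})$ of $L_{j+1}^{(1)}$, so the argument repeats and all later coordinates equal $x_j$. The other statements are clear. $\square$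

**Lemma 6.4 (mesh).** $q_{k,i}$ is affine on simplices of $L_k$. If $D_{k,i}$ is the supremum of $\operatorname{diam}q_{k,i}(\rho)$ over simplices $\rho\in L_k$, then $D_{k,i}\to0$ as $k\to\infty$.

**Proof.** A simplex of $L_{k+1}$ lies affinely in a simplex of $\mathrm{Sd}\,\kappa$ for some $\kappa\in R(L_k)$, and $q_k$ maps $\kappa$ affinely into a simplex of $L_k$. By induction on $k$ the first statement follows, and $\psi=q_{k,i}q_k|_\kappa$ is affine with image of diameter $\le D_{k,i}$. The vertices of a simplex of $\mathrm{Sd}\,\kappa$ are barycenters of a chain of faces, and for $S\subsetneq T$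
$$b_S-b_T=\Bigl(1-\tfrac{|S|}{|T|}\Bigr)\bigl(b_S-b_{T\setminus S}\bigr).\tag{4}$$
Since $|T|\le3$ and $|S|\ge1$, $\|\psi(b_S)-\psi(b_T)\|\le\frac23D_{k,i}$. The diameter of the convex hull of finitely many points of a normed space is attained at two of these points. So $D_{k+1,i}\le\frac23D_{k,i}$, and $D_{i,i}\le2$. $\square$

Finally let $A_0=p_0^{-1}(\partial\Delta)=s_0(\partial\Delta)$, a circle that is closed in $X$.

## 7. Every map $X\to S^1$ has degree $0$ on $A_0$

Since $|W|$ is not a subspace of $X$, Lemma 1.1 does not apply directly. Instead a nonzero degree on $A_0$ is pushed into smaller and smaller triangles, until continuity forbids it.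

**Proposition 7.1.** Every map $\varphi:X\to S^1$ has degree $0$ on $A_0$.

**Proof.** For a 2-simplex $\sigma\in L_j$ let $\deg\sigma$ be the degree of $\varphi s_j|_{\partial\sigma}$, defined up to sign.

**Step 1.** We show that a nonzero degree passes to a smaller triangle: if $\deg\sigma\ne0$, there is a 2-simplex $\sigma'$ of $\mathrm{Sd}^2W_\sigma\subset L_{j+1}$ with $\deg\sigma'\ne0$. Otherwise the map $\varphi s_{j+1}$ on the 1-skeleton of $\mathrm{Sd}^2W_\sigma$ has degree $0$ around every 2-simplex and extends, simplex by simplex, to a map $|W_\sigma|_w\to S^1$. On $\partial\sigma$ we have $s_{j+1}=s_j$, so this map has degree $\deg\sigma\ne0$ there, contradicting Lemma 1.1.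

**Step 2.** We find a point of $X$ where continuity fails. Suppose $\varphi|_{A_0}$ has nonzero degree, that is, $\deg\Delta\ne0$. Step 1 gives 2-simplices $\sigma_j\in L_j$ with $\sigma_0=\Delta$, $\deg\sigma_j\neq0$ and $q_j(\sigma_{j+1})\subset q_j(|W_{\sigma_j}|)\subset\sigma_j$. An inverse limit of nonempty compacta is nonempty, so there is $x=(x_j)\in X$ with $x_j\in\sigma_j$ for all $j$. By continuity there are $i$ and $\varepsilon>0$ such that $\varphi$ maps $p_i^{-1}(B(x_i,\varepsilon))$ into an open half circle. Choose $k\ge i$ with $D_{k,i}<\varepsilon$. For $t\in\partial\sigma_k$ the points $p_is_k(t)=q_{k,i}(t)$ and $x_i=q_{k,i}(x_k)$ both lie in $q_{k,i}(\sigma_k)$, so $s_k(\partial\sigma_k)\subset p_i^{-1}(B(x_i,\varepsilon))$. Then $\varphi s_k|_{\partial\sigma_k}$ has values in a half circle, and $\deg\sigma_k=0$, a contradiction. $\square$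

## 8. Extending maps from the preimage of a subcomplex

We turn to $X\tau_hK$. By Lemma 3.4 fix $K'\simeq K$ open in a Banach space, with inverse equivalences $u:K\to K'$ and $v:K'\to K$. By the remark after Lemma 3.4 it suffices to prove $X\tau K'$. Note that $K'$ is path connected.

**Lemma 8.1.** Every map $g:\partial\to K'$ extends to a map $|W|\to K'$ (metric topology).

**Proof.** By Lemma 5.1, $vg$ extends to $k:|W|_w\to K$. Then $uk|_\partial=uvg\simeq g$, and Lemma 3.2(a) gives an extension $k^w:|W|_w\to K'$ of $g$. Let $\mu$ be a homotopy inverse of $\iota:|W|_w\to|W|$ and $j_w:\partial\to|W|_w$ the inclusion. Since $\mu\iota j_w\simeq j_w$, we have $k^w\mu|_\partial\simeq k^wj_w=g$. Lemma 3.2(b), applied to the metrizable space $|W|$ and its closed subset $\partial$, gives the extension. $\square$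

**Lemma 8.2 (Extension Lemma).** Let $Y$ be a subcomplex of $L=L_j$. Every map $h:p_j^{-1}(|Y|)\to K'$ extends over $X$.

**Proof.** Write $p=p_j$, $s=s_j$. We fill in over vertices and edges by paths, and over triangles by Lemma 8.1, since the triangle $\sigma$ has been replaced by $W_\sigma$. The work is in the continuity: infinitely many simplices may meet at a vertex or edge, so near the lower skeleton the map has to be controlled uniformly.

**Step 1.** We extend over the preimage of the 1-skeleton, keeping the map constant near vertices. For vertices put $u(v)=h(s(v))$ if $v\in Y$, and choose $u(v)\in K'$ arbitrarily otherwise. For each edge $e=[v,w]\notin Y$ choose a path $\omega_e:e\to K'$ equal to $u(v)$ on $\{x_v\ge\frac23\}$ and to $u(w)$ on $\{x_w\ge\frac23\}$. Let $h_1=h$ on $p^{-1}(|Y|)$, $h_1=\omega_ep$ on $p^{-1}(e)$ for edges $e\notin Y$, and $h_1(s(v))=u(v)$ for vertices $v\notin Y$. These pieces overlap only over vertices, where $p^{-1}(v)=\{s(v)\}$ and all definitions give $u(v)$. So $h_1$ is a well-defined function on $p^{-1}(|Y\cup L^{(1)}|)$.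

For continuity, let $\Gamma$ be the subcomplex of edges not in $Y$ with their endpoints, and vertices not in $Y$. The domain is the union of three closed sets: $p^{-1}(|Y|)$, $p^{-1}\{x\in|\Gamma|:\max_vx_v\ge\frac23\}$ and $p^{-1}\{x\in|\Gamma|:\max_vx_v\le\frac23\}$. On the first, $h_1=h$. The second is a disjoint union of relatively open pieces, one for each vertex $v$, cut out by $x_v>\frac12$ (and then $x_v\geq\frac23$); on each piece $h_1=u(v)$ is constant. The third is a disjoint union of relatively open pieces, one over each open edge of $\Gamma$, cut out by positivity of the two coordinates; on each piece $h_1=\omega_ep$. So $h_1$ is continuous on each of the three closed sets, hence continuous.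

**Step 2.** We define the extension over the 2-simplices. For each 2-simplex $\sigma\notin Y$ let $k_\sigma:|W_\sigma|\to K'$ extend $h_1s|_{\partial\sigma}$ (Lemma 8.1). To make the map constant in the direction transverse to $\partial\sigma$ near $\partial\sigma$, define $D_\sigma:|W_\sigma|\to|W_\sigma|$, with $y_\partial,y_o,t$ as in (3), by
$$D_\sigma(y)=\frac{y_\partial}{1-t}\quad(t\le\tfrac12),\qquad D_\sigma(y)=2y_\partial+\Bigl(2-\frac1t\Bigr)y_o\quad(t\ge\tfrac12).\tag{5}$$
For $t=\frac12$ both formulas give $2y_\partial$. The values are nonnegative of mass $1$ (for $t\ge\frac12$ the mass is $2(1-t)+2t-1=1$), with support in that of $y$. So $D_\sigma$ is continuous and maps each simplex to itself; it is the identity on $\partial\sigma$, and $D_\sigma(y)\in\partial\sigma$ for $t\le\frac12$. Let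
$$h_2=h_1\ \text{ on }p^{-1}(|Y\cup L^{(1)}|),\qquad h_2=k_\sigma D_\sigma p_{j+1}\ \text{ on }p^{-1}(\sigma)=p_{j+1}^{-1}(|W_\sigma|),\ \sigma\notin Y.$$
The overlaps lie in the sets $p^{-1}(\partial\sigma)=s(\partial\sigma)$. There $p_{j+1}s(t')=t'$, so $k_\sigma D_\sigma p_{j+1}s(t')=k_\sigma(t')=h_1s(t')$, and the definitions agree.

**Step 3.** We prove that $h_2$ is continuous. Let $\Sigma$ be the subcomplex generated by the 2-simplices not in $Y$; its 2-simplices are exactly these. Let $m(x)$ be the third largest coordinate of $x\in|L|$; then $|m(x)-m(x')|\le\|x-x'\|$. $X$ is the union of the closed sets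
$$p^{-1}(|Y\cup L^{(1)}|),\qquad B_3=p^{-1}\{x\in|\Sigma|:m(x)\le\tfrac16\},\qquad B_4=p^{-1}\{x\in|\Sigma|:m(x)\ge\tfrac16\}.$$
On the first set $h_2=h_1$ is continuous. $B_4$ is a disjoint union of relatively open pieces, one over the interior of each 2-simplex $\sigma\notin Y$, and on each piece $h_2=k_\sigma D_\sigma p_{j+1}$ is continuous.

For $B_3$ we express $h_2$ by one formula. On $\{m<\frac13\}\subset|L|$ let
$$\varrho(x)=\frac{(x-m(x))^+}{\|(x-m(x))^+\|},$$
positive parts taken coordinatewise. At most two coordinates of $x$ exceed $m(x)$. As $x$ has at most three nonzero coordinates, with sum $1$, the norm in the denominator is $1-3m(x)>0$. So $\varrho(x)\in|L^{(1)}|$. The vectors $(x-m(x))^+$ and $(x'-m(x'))^+$ together involve at most $4$ coordinates, so their distance is at most $\|x-x'\|+4|m(x)-m(x')|$, and $\varrho$ is continuous. Now let $z\in B_3$. Then $x=p(z)$ lies in some 2-simplex $\sigma\notin Y$, and $x=q_j(y)$ with $y=p_{j+1}(z)\in|W_\sigma|$. By (3), $m(x)=t/3$, so $t=3m(x)\le\frac12$ and $(x-m(x))^+=y_\partial$. Hence $\varrho(x)=y_\partial/(1-t)=D_\sigma(y)\in\partial\sigma$, and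
$$h_2(z)=k_\sigma(D_\sigma(y))=h_1\,s\,\varrho\,p(z).$$
So $h_2=h_1s\varrho p$ on $B_3$, which is continuous. Thus $h_2:X\to K'$ is the desired extension. $\square$

## 9. Stars, and the proof of $X\tau_hK$

A closed set $A\subset X$ need not be a preimage of a subcomplex. We first extend $f:A\to K'$ to a neighborhood, and then use the Extension Lemma at infinitely many levels, going to finer triangulations only where the coarse ones are not good enough. The bookkeeping is by stars.

**Carrier principle.** If an affine map sends a simplex $\rho$ into a simplex $\tau$ and an interior point of $\rho$ into a face $\tau_1\le\tau$, it sends $\rho$ into $\tau_1$. Indeed, each coordinate of $\tau$ off $\tau_1$ gives a nonnegative affine function on $\rho$ vanishing at an interior point, so it vanishes on $\rho$.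

For $\rho\in L_j$ let $\mathrm{St}\,\rho=\bigcup\{\tau\in L_j:\tau\cap\rho\ne\emptyset\}$. For $E\in L_{j+1}$ let $c(E)$ be the smallest simplex of $L_j$ containing $q_j(E)$. By the carrier principle and minimality, $q_j$ maps interior points of $E$ to interior points of $c(E)$.

**Lemma 9.1.** If $E\le\rho$ in $L_{j+1}$, then $q_j(\mathrm{St}\,\rho)\subset\mathrm{St}\,c(E)$.

**Proof.** This is where both subdivisions in $L_{j+1}=\mathrm{Sd}(\mathrm{Sd}\,R)$, $R=R(L_j)$, are used.

**Step 1.** We locate the vertices of $E$. Let $e$ be the smallest simplex of $R$ containing $E$, and let $w$ be a vertex of $E$. It is the barycenter of a simplex $\kappa_w$ of $\mathrm{Sd}\,R$. Let $S$ be the smallest simplex of $R$ containing $\kappa_w$. It is the top of the chain that is $\kappa_w$, so $w$ is interior to $S$. As $w\in e$, we get $\kappa_w\subset S\subset e$.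

**Step 2.** We show that simplices near $\rho$ lie in simplices of $R$ meeting $e$. Let $\tau\in L_{j+1}$ and $y\in\tau\cap\rho$. The simplex $\rho$ corresponds to a chain of simplices of $\mathrm{Sd}\,R$ containing $\kappa_w$. The carrier of $y$ is a face of $\rho$, that is, a subchain; let $\kappa$ be its top element. Then $y$ is interior to $\kappa$. Both $\kappa$ and $\kappa_w$ belong to the chain, so they are comparable, and therefore $\kappa$ has a vertex in $\kappa_w\subset e$. Now $\tau$ lies in some $\kappa'\in\mathrm{Sd}\,R$. As $y\in\kappa'$ is interior to $\kappa$, $\kappa\le\kappa'$. So $\kappa'$ meets $e$, and hence so does a simplex $\kappa''\in R$ containing $\kappa'$.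

**Step 3.** We map down. $q_j(\kappa'')$ lies in a simplex $\tau'$ of $L_j$, which meets $q_j(e)$. We claim $q_j(e)\subset c(E)$. An interior point of $E$ is interior to $e$, by the carrier principle and the minimality of $e$, and $q_j$ maps it into $c(E)$. Further, $q_j$ is affine on $e$ with values in a simplex of $L_j$; this simplex contains $q_j(E)$, so $c(E)$ is a face of it. The carrier principle gives the claim. Hence $\tau'\cap c(E)\ne\emptyset$ and $q_j(\tau)\subset q_j(\kappa'')\subset\tau'\subset\mathrm{St}\,c(E)$. $\square$

**Proposition 9.2.** $X\tau K'$, and hence $X\tau_hK$.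

**Proof.** Let $f:A\to K'$ with $A$ closed in $X$. Since $K'$ is open in a Banach space, Dugundji's theorem extends $f$ to $\tilde f:U\to K'$ with $U\supset A$ open in $X$.

**Step 1.** We single out the simplices where we know what to do. Call $\rho\in L_j$ far if $p_j^{-1}(\mathrm{St}\,\rho)\cap A=\emptyset$, and let
$$Q_j=\{\rho\in L_j:\rho\text{ is far, or }p_j^{-1}(\mathrm{St}\,\rho)\subset U\},\qquad C_j=p_j^{-1}(|Q_j|).$$
Stars of faces are smaller, so $Q_j$ is a subcomplex. If $\rho\in Q_j$ is non-far, then $p_j^{-1}(\rho)\subset p_j^{-1}(\mathrm{St}\,\rho)\subset U$. If $E\le\rho$ in $L_{j+1}$, Lemma 9.1 gives $p_{j+1}^{-1}(\mathrm{St}\,\rho)\subset p_j^{-1}(\mathrm{St}\,c(E))$. Taking $E=\rho$ for the first statement, we obtain: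

- (i) if $c(\rho)\in Q_j$, then $\rho\in Q_{j+1}$;
- (ii) if $E\le\rho$ in $L_{j+1}$ and $c(E)$ is far, then $\rho$ is far.

Let $Q_j^+=\{E\in L_{j+1}:c(E)\in Q_j\}$. It is a subcomplex, since $c(E')\le c(E)$ for $E'\le E$. If a point of $|L_{j+1}|$ has carrier $E$, its image under $q_j$ has carrier $c(E)$; so $|Q_j^+|=q_j^{-1}(|Q_j|)$. Hence $C_j=p_{j+1}^{-1}(|Q_j^+|)$, and by (i) $C_j\subset C_{j+1}$.

**Step 2.** We show that the interiors of the $C_j$ cover $X$. Given $x\in X$, let $O$ be one of $U$, $X\setminus A$ with $x\in O$. Choose $i,\varepsilon$ with $p_i^{-1}(B(x_i,\varepsilon))\subset O$ and $j\ge i$ with $3D_{j,i}<\varepsilon$. Let $v$ be a vertex of $L_j$ with $(x_j)_v>0$, and let $\rho\ni v$ be a simplex. Any point of $q_{j,i}(\mathrm{St}\,\rho)$ is within $3D_{j,i}$ of $x_i$: pass through the image of the carrier of $x_j$ (which contains $v$), then of $\rho$, then of a simplex meeting $\rho$. So $p_j^{-1}(\mathrm{St}\,\rho)\subset O$, and $\rho\in Q_j$ in either case. Hence the open set $p_j^{-1}\{z:z_v>0\}$, which contains $x$, lies in $C_j$.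

**Step 3.** We construct maps $F_j:X\to K'$ with

- (a) $F_j=\tilde f$ on $p_j^{-1}(\rho)$ for every non-far $\rho\in Q_j$;
- (b) $F_{j+1}=F_j$ on $C_j$.

For $j=0$ let $Y$ be the subcomplex generated by the non-far simplices of $Q_0$ and apply the Extension Lemma to $\tilde f$ on $p_0^{-1}(|Y|)\subset U$.

Given $F_j$, let $Y_2$ be the subcomplex of $L_{j+1}$ generated by the non-far $\rho\in Q_{j+1}$. Take $F_j$ on $p_{j+1}^{-1}(|Q_j^+|)=C_j$ and $\tilde f$ on $p_{j+1}^{-1}(|Y_2|)\subset U$. We check that they agree on the intersection. Let $z$ be a point of it and $E$ the carrier of $p_{j+1}(z)$. Then $E\in Q_j^+$ and $E\le\rho$ for some non-far $\rho\in Q_{j+1}$. By (ii), $c(E)$ is non-far, and $c(E)\in Q_j$. So by (a) $F_j=\tilde f$ on $p_j^{-1}(c(E))\supset p_{j+1}^{-1}(E)\ni z$. Thus we have a continuous map on the union $p_{j+1}^{-1}(|Q_j^+\cup Y_2|)$ of two closed sets. The Extension Lemma for $L_{j+1}$ extends it to $F_{j+1}$, which satisfies (a) and (b).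

**Step 4.** We pass to the limit. Put $F=F_j$ on $C_j$. By (b) and $C_j\subset C_{j+1}$ this is well defined on $X=\bigcup C_j$, and by Step 2 it is continuous. If $x\in A\cap C_j$, then $p_j(x)\in\rho$ for some $\rho\in Q_j$; since $x\in p_j^{-1}(\mathrm{St}\,\rho)\cap A$, $\rho$ is non-far, and $F(x)=\tilde f(x)=f(x)$ by (a). So $F$ extends $f$, and $X\tau K'$. Hence $X\tau_hK'$ and $X\tau_hK$. $\square$

## 10. The circle $M$ and all finite $L\supset M$

**Proof of Theorem A(2).** $X$ is metrizable and $X\tau_hK$ by Proposition 9.2. Let $L\supset M=\gamma_0$ be any finite subcomplex of $K$ and $f:A_0\to M$ a homeomorphism. Suppose $g:X\to L$ satisfies $g|_{A_0}=f$. Since $L$ is countable, Lemma 5.2 gives $r:L\to S^1$ of degree $1$ on $\gamma_0$. Then $rg:X\to S^1$ has degree $\pm1$ on $A_0$, contradicting Proposition 7.1. So $X\tau(M\hookrightarrow L)$ fails for every finite $L\supset M$. No function $e$ can have the required property at $M$ for the class of metrizable spaces, and a fortiori none can for paracompact spaces. Together with Section 5 this proves Theorem A: $K$ is quasi-finite with respect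 to separable metric spaces, but not quasi-finite. $\square$

Two consequences. First, $X$ is not Lindelöf: otherwise Proposition 5.3 would give $\dim X\le1$, so $X\tau S^1$, and a homeomorphism $A_0\to S^1$ would extend over $X$, against Proposition 7.1. Second, as announced in Section 4, if $\varphi:X\to\mathrm{Cone}(M)$ extends $f$, then $\varphi$ does not factor through a separable metric $Z$ with $Z\tau_hK$. Such a factorization, with the function $e$ of Theorem A(1), would produce a map $X\to e(M)$ extending $f$.

## 11. Countable complexes: factoring through a separable metric space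

It remains to prove Theorem B(i). The approach described in Section 4 works when $K$ is countable.

**Theorem C.** Let $K$ be a countable CW complex, $X$ paracompact, $X\tau_hK$, and $\varphi:X\to Y$ a map to a compact metric space. Then $\varphi=\psi p$ with $p:X\to Z$, $\psi:Z\to Y$, where $Z$ is separable metric and $Z\tau K$.

**Proof of Theorem B(i) from Theorem C.** Let $e$ witness quasi-finiteness with respect to separable metric spaces. We show that the same $e$ works for a paracompact $X\ne\emptyset$ with $X\tau_hK$. Let $f:A\to N$ with $N$ a finite subcomplex and $A$ closed in $X$. If $N=\emptyset$, then $A=\emptyset$; apply Theorem C to a constant map, and compose $X\to Z$ with a map $Z\to e(\emptyset)$, which exists since $Z\tau i_\emptyset$. If $N\neq\emptyset$, extend $f$ to $\varphi:X\to\mathrm{Cone}(N)$, a compact AR, and factor $\varphi=\psi p$ by Theorem C. As $Z\tau K$ implies $Z\tau_hK$, we have $Z\tau i_N$, so there is $g:Z\to e(N)$ with $g=\psi$ on $\psi^{-1}(N)$. Since $p(A)\subset\psi^{-1}(N)$, $gp|_A=\psi p|_A=f$. $\square$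

**Proof of Theorem C.** We may assume $X\ne\emptyset$; then $K\ne\emptyset$, since the empty map extends over $X$.

**Step 0: open model.** We replace $K$ by an open set in a separable Banach space, so that extensions become exact and approximation is available. By Lemma 3.4, $K\simeq G$ with $G$ open in the separable Banach space $E=\ell_1(V)$. Then $X\tau_hG$, and by Lemma 3.2(b) $X\tau G$. Write $\delta(y)=\operatorname{dist}(y,E\setminus G)$ (with $\delta=\infty$ if $G=E$). Open balls of radius $\delta(y)$ around $y\in G$ lie in $G$, and $\delta(y')\ge\delta(y)-\|y-y'\|$.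

**Step 1: construction of $Z$.** We build a tower of compact metric quotients, at each stage adding coordinates that solve countably many extension problems of the previous stage. There will be compact metric spaces $Q_j$ and maps $p_j:X\to Q_j$, $q_j:Q_{j+1}\to Q_j$ with $q_jp_{j+1}=p_j$, starting from $Q_0=Y$, $p_0=\varphi$. Put $Z_j=p_j(X)$. For each $j$ we fix:

- a countable base $\mathcal B_j$ of $Q_j$, and a countable family $\mathcal D_j$ of closed subsets of $Q_j$ that contains $\emptyset$, the closures of members of $\mathcal B_j$ and the sets $q_{j-1}^{-1}(D)$, $D\in\mathcal D_{j-1}$ (for $j\ge1$), and is closed under finite unions and intersections;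
- for each $D\in\mathcal D_j$, countable sets $\mathcal E_j(D)\subset C(D,E)$ and $\mathcal R_j(D)\subset C(D,(0,\infty))$, dense in the sup metric (they exist because $D$ is compact metrizable and $E$ is separable);
- a countable set $\mathcal M_j$ of maps $Z_j\to G$, where $\mathcal M_0$ consists of one constant map.

Given stage $j$, consider all tuples $(D_1,D_2,g,e,\beta)$ with $D_1,D_2\in\mathcal D_j$, $g\in\mathcal M_j$, $e\in\mathcal E_j(D_2)$, $\beta\in\mathcal R_j(D_2)$ such that
$$\|g-e\|\le\beta\quad\text{on }Z_j\cap D_1\cap D_2,\tag{6}$$
$$e\in G\ \text{ and }\ \beta<\delta(e)\quad\text{on }Z_j\cap D_2.\tag{7}$$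
There are countably many. Such a tuple asks for a map that equals $g$ over $D_1$ and is $\beta$-close to $e$ over $D_2$. By Dugundji's theorem extend $(g-e)|_{Z_j\cap D_1\cap D_2}$ to $\theta:Z_j\cap D_2\to E$. Replace $\theta$ by $\beta\theta/\|\theta\|$ where $\|\theta\|\ge\beta$; now $\|\theta\|\le\beta$, and by (6) nothing has changed on $D_1\cap D_2$. Let $h=g$ on $Z_j\cap D_1$ and $h=e+\theta$ on $Z_j\cap D_2$. The two agree on the overlap, so $h$ is continuous, and it is $G$-valued by (7). Since $X\tau G$, the map $hp_j$ on the closed set $p_j^{-1}(D_1\cup D_2)$ extends to some $H:X\to G$.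

Let $\iota:E\to I^\omega$ be an embedding (here separability of $E$ is used). Put $Q_{j+1}=Q_j\times\prod_HI^\omega$, the product over the countably many $H$ chosen, $q_j$ the projection, and $p_{j+1}=(p_j,(\iota H)_H)$. On $Z_{j+1}$ the $H$-coordinate lies in $\iota(G)$, so applying $\iota^{-1}$ to it gives a map $\hat H:Z_{j+1}\to G$ with $H=\hat Hp_{j+1}$. By construction
$$\hat H=gq_j\ \text{ on }Z_{j+1}\cap q_j^{-1}(D_1),\qquad\|\hat H-eq_j\|\le\beta q_j\ \text{ on }Z_{j+1}\cap q_j^{-1}(D_2).\tag{8}$$
Put $\mathcal M_{j+1}=\{gq_j|_{Z_{j+1}}:g\in\mathcal M_j\}\cup\{\hat H\}$, over all the $H$.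

Let $Q=\varprojlim Q_j$, compact metrizable, with projections $\pi_j:Q\to Q_j$; let $p=(p_j):X\to Q$, $Z=p(X)$, $\psi=\pi_0|_Z$. Then $\varphi=\psi p$, $Z$ is separable metric, and $\pi_j(Z)=Z_j$. All $q_j$ are product projections, so the $\pi_j$ are surjective.

It remains to show $Z\tau K$. It suffices to show $Z\tau_hG$, since then $Z\tau_hK$, and for separable metric spaces this is equivalent to $Z\tau K$. Let $f:B\to G$, $B$ closed in $Z$.

**Step 2: extension to an open subset of $Q$.** We extend $f$, up to homotopy, to an open set in the compact space $Q$. For $b\in B$ let $r_b=\frac14\min(1,\delta(f(b)))$ and choose an open $W_b\ni b$ in $Q$ with $\|f-f(b)\|<r_b$ on $W_b\cap B$. Let $(\lambda_b)$ be a locally finite partition of unity on $\bigcup W_b$ subordinate to $(W_b)$, and $\tilde f=\sum\lambda_bf(b)$. If $b'\in B$ and $\lambda_b(b')>0$, then $\|f(b)-f(b')\|<r_b$ and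
$$r_b\le\tfrac14\delta(f(b))\le\tfrac14\bigl(\delta(f(b'))+r_b\bigr),\qquad\text{so }r_b\le\tfrac13\delta(f(b')).$$
Thus the segment from $f(b')$ to $\tilde f(b')$ lies in $G$. Hence $\tilde f$ maps the open set $\mathcal W=\tilde f^{-1}(G)\supset B$ into $G$, and $\tilde f|_B\simeq f$ in $G$. Let $\varepsilon=\frac12\min(1,\delta(\tilde f)):\mathcal W\to(0,\infty)$. So $\delta(\tilde f)\ge2\varepsilon$.

**Step 3: exhaustion.** We cut the problem into countably many pieces described by the families $\mathcal D_j$. Put $O=Q\setminus(\overline B\setminus\mathcal W)$, open in $Q$, and $B^*=\overline B\cap\mathcal W=\overline B\cap O$. Since $B$ is closed in $Z$, $Z\cap\overline B=B\subset\mathcal W$, so $Z\subset O$. Also $\mathcal W\subset O$. Call sets $\pi_j^{-1}(D)$ with $D\in\mathcal D_j$ elementary. An elementary set at level $j$ is elementary at every later level, so finite unions and intersections of elementary sets are elementary. If $C\subset V$ with $C$ compact and $V$ open in $Q$, there is an elementary $S$ with $C\subset\operatorname{int}S\subset S\subset V$: each $x\in C$ has a neighborhood $\pi_j^{-1}(B')$,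 $B'\in\mathcal B_j$, with $\pi_j^{-1}(\overline{B'})\subset V$, and we take a finite subcover.

Since $O$ is a countable union of compact sets, we can choose elementary $O_0=\emptyset$, $O_i\subset\operatorname{int}O_{i+1}$, $\bigcup O_i=O$. Let $N_0=\emptyset$ and choose inductively elementary $N_{i+1}$ with
$$B^*\cap O_{i+1}\subset\operatorname{int}N_{i+1}\subset N_{i+1}\subset\mathcal W\setminus(O_i\setminus\operatorname{int}N_i).$$
This is possible: the set on the right is open, $B^*\cap O_{i+1}=\overline B\cap O_{i+1}$ is compact and lies in $\mathcal W$, and $B^*\cap O_i\subset\operatorname{int}N_i$. In particular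
$$N_{i+1}\cap O_i\subset N_i.\tag{9}$$

**Step 4: approximation.** We show that maps on elementary sets are approximated by the countable families. Let $S=\pi_{j_0}^{-1}(D)$, $D\in\mathcal D_{j_0}$, let $w:S\to E$ be continuous and $\kappa>0$. Then for all large $j$, writing $S=\pi_j^{-1}(D')$ with $D'\in\mathcal D_j$, there is $e\in\mathcal E_j(D')$ with $\|e\pi_j-w\|<\kappa$ on $S$; similarly for $w:S\to(0,\infty)$ and $\mathcal R_j(D')$. If $S=\emptyset$, there is nothing to prove. Otherwise $S$ is compact, so for all large $j$ there are finitely many open $U_r\subset Q_j$ such that the sets $S\cap\pi_j^{-1}(U_r)$ are nonempty, cover $S$, and $w$ has oscillation $<\kappa/2$ on each. Since $\pi_j$ is onto, $D'=\pi_j(S)\subset\bigcup U_r$. Let $(\lambda_r)$ be a partition of unity on $D'$ subordinate to $(U_r\cap D')$, choose $z_r\in S\cap\pi_j^{-1}(U_r)$, and put $e'=\sum\lambda_rw(z_r)$. If $\lambda_r(\pi_j(x))>0$ for an $x\in S$, then $x\in S\cap\pi_j^{-1}(U_r)$ and $\|w(x)-w(z_r)\|<\kappa/2$. So $\|e'\pi_j-w\|<\kappa/2$ on $S$, and $e'>0$ if $w>0$. Now approximate $e'$ within $\kappa/2$ by a member of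 the dense set.

**Step 5: induction.** We find $g_i\in\mathcal M_{j_i}$, $j_0=0<j_1<\cdots$, such that $F_i=g_i\pi_{j_i}|_Z$ satisfies

- (a) $F_{i+1}=F_i$ on $Z\cap O_i$;
- (b) $\|F_i-\tilde f\|\le(1-2^{-i})\varepsilon$ on $Z\cap O_i\cap N_i$.

Let $g_0\in\mathcal M_0$; (b) is vacuous for $i=0$. Given $g_i$, put $S_1=O_i$, $S_2=N_{i+1}\cap O_{i+1}$, $\eta=2^{-i-3}$. On the compact set $S_2\subset\mathcal W$ the function $\varepsilon$ has a positive minimum (if $S_2\ne\emptyset$). So Step 4, applied to $\tilde f|_{S_2}$ and to $(1-2^{-i}+\frac32\eta)\varepsilon|_{S_2}$, gives $j\ge j_i$, sets $D_1,D_2\in\mathcal D_j$ with $S_k=\pi_j^{-1}(D_k)$, and $e\in\mathcal E_j(D_2)$, $\beta\in\mathcal R_j(D_2)$ with, on $S_2$,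
$$\|e\pi_j-\tilde f\|<\eta\varepsilon,\qquad(1-2^{-i}+\eta)\varepsilon\le\beta\pi_j\le(1-2^{-i}+2\eta)\varepsilon<\varepsilon.\tag{10}$$
Let $g\in\mathcal M_j$ be the pullback of $g_i$, so $g\pi_j|_Z=F_i$. We verify (6) and (7). Every point of $Z_j\cap D_1\cap D_2$ is $\pi_j(z)$ with $z\in Z\cap S_1\cap S_2$, and by (9) $z\in Z\cap O_i\cap N_i$; so (b) and (10) give $\|F_i-e\pi_j\|\le(1-2^{-i})\varepsilon+\eta\varepsilon\le\beta\pi_j$ at $z$, which is (6). Likewise every point of $Z_j\cap D_2$ is $\pi_j(z)$ with $z\in Z\cap S_2$; there $\|e\pi_j-\tilde f\|<\eta\varepsilon<\delta(\tilde f)$, so $e\pi_j\in G$, and $\delta(e\pi_j)\ge\delta(\tilde f)-\eta\varepsilon\ge(2-\eta)\varepsilon>\beta\pi_j$, which is (7).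

So $(D_1,D_2,g,e,\beta)$ is one of the tuples of stage $j$. Let $g_{i+1}=\hat H\in\mathcal M_{j+1}$ be the map constructed for it, and $j_{i+1}=j+1$. By (8), $F_{i+1}=F_i$ on $Z\cap S_1=Z\cap O_i$, which is (a), and $\|F_{i+1}-e\pi_j\|\le\beta\pi_j$ on $Z\cap S_2$. With (10),
$$\|F_{i+1}-\tilde f\|\le(1-2^{-i}+3\eta)\varepsilon\le(1-2^{-i-1})\varepsilon\quad\text{on }Z\cap S_2=Z\cap O_{i+1}\cap N_{i+1},$$
because $3\eta=\frac38\,2^{-i}\le\frac12\,2^{-i}$. This is (b) for $i+1$.

**Step 6: the limit map.** We assemble the $F_i$. By (a), $F=F_i$ on $Z\cap O_i$ defines a map $F:Z\to G$. It is continuous, because the sets $Z\cap\operatorname{int}O_i$ cover $Z\subset O$. Let $b\in B\cap O_i$. Then $b\in B^*\cap O_i\subset N_i$, so by (b) $\|F(b)-\tilde f(b)\|\le\varepsilon(b)<\delta(\tilde f(b))$. Hence the straight-line homotopy shows $F|_B\simeq\tilde f|_B\simeq f$ in $G$. So $Z\tau_hG$, and therefore $Z\tau_hK$ and $Z\tau K$. $\square$
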